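\title{A stable invariant of the additive group that is not an invariant}

\begin{abstract}
Let $k$ be a domain. A polynomial $f\in k[x_1,\dots,x_n]$ is a stable $G_a$-invariant if, after adjoining finitely many variables, some action of the additive group $G_a$ fixes $f$ but does not fix all of $k[x_1,\dots,x_n]$. Every invariant of a nontrivial action on $k[x_1,\dots,x_n]$ is a stable invariant. We show that the converse fails: if $\operatorname{char}k\neq 3$ and the fraction field of $k$ contains no primitive cube root of unity (for instance $k=\mathbb Z,\mathbb Q,\mathbb R,\mathbb F_2$), then $x_1^2-x_1x_2+x_2^2+x_3^3$ is a stable $G_a$-invariant, but no nontrivial $G_a$-action on $k[x_1,x_2,x_3]$ fixes it. Over such $k$ the converse fails for every $n\ge 3$. Over every domain it holds for $n\le 2$, and it holds whenever one extra variable suffices.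
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The question}
Let $k$ be a domain and let $R$ be a commutative $k$-algebra. An action of the additive group $G_a=\operatorname{Spec}k[s]$ on $R$ is a homomorphism of $k$-algebras $\varphi:R\to R[s]$. We write it as
\[
\varphi(a)=\sum_{i\ge 0}D_i(a)\,s^i \qquad(\text{a finite sum for each } a\in R),
\]
and require
\begin{equation}\label{eq:axioms}
D_0=\mathrm{id}_R,\qquad \sum_i\varphi(D_i(a))\big|_{s=s_1}\,s_2^i=\sum_jD_j(a)(s_1+s_2)^j\quad\text{in }R[s_1,s_2].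
\end{equation}
The first condition says that $\varphi$ is the identity at $s=0$. The second says that moving by $s_2$ and by $s_1$ amounts to moving by $s_1+s_2$. An element $a$ is \emph{invariant}, or \emph{fixed}, if $\varphi(a)=a$, that is, if $D_i(a)=0$ for all $i\ge1$. Since $\varphi(a)|_{s=0}=a$, it is the same to ask that $\varphi(a)\in R$. The invariants form a $k$-subalgebra, and $\varphi$ is \emph{trivial} if every element is invariant.

Let $k[\mathbf x]=k[x_1,\dots,x_n]$ with $n\ge1$, and $k[\mathbf x]_m=k[x_1,\dots,x_m]$ for $m\ge n$. We call $f\in k[\mathbf x]$ a \emph{stable $G_a$-invariant} of $k[\mathbf x]$ if for some $m\ge n$ there is a $G_a$-action on $k[\mathbf x]_m$ that fixes $f$ but does not fix every element of $k[\mathbf x]$. The extra variables may move or not; what matters is that one of $x_1,\dots,x_n$ moves.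

If $f$ is an invariant of a nontrivial action on $k[\mathbf x]$, it is a stable invariant: take $m=n$. The following question is posed in Kuroda \cite{Kuroda}.

\medskip
\noindent\textbf{Question.} Is every stable $G_a$-invariant of $k[\mathbf x]$ an invariant of some nontrivial $G_a$-action on $k[\mathbf x]$?

\subsection{What one would expect}
An action that fixes $f$ moves points along the fibers of $f$. Let $K$ be the fraction field of $k[f]$, and let $B$ be the localization of $k[\mathbf x]$ at $k[f]\setminus\{0\}$; this is the coordinate ring of the generic fiber of $f$. Then $f$ is an invariant of a nontrivial action if and only if $B$ has a nontrivial $G_a$-action over $K$. It is a stable invariant if and only if some \emph{cylinder} $B[x_{n+1},\dots,x_m]$ has a $G_a$-action over $K$ that moves $B$ (Corollary~\ref{cor:fiber}). So the question is whether adding free variables to a generic fiber can create motion of the fiber itself.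

The simplest cases suggest that it cannot. A constant $f\in k$ is fixed by $x_1\mapsto x_1+s$. For $n=1$ and $f\notin k$, an action that fixes $f(x_1)$ fixes $x_1$, so $f$ is not even a stable invariant. If a single extra variable $u$ is used, one can degenerate the action with respect to the degree in $u$ until $u$ is fixed, and then put $u=1$; this gives a nontrivial action in the original variables. With two original variables the answer is again yes. All this is proved below. Nevertheless the answer is no in general, already for $n=3$.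

\subsection{Results}
Put $k_0=\operatorname{Frac}k$. When $\operatorname{char}k\ne3$, let $\omega$ be a primitive cube root of unity in an algebraic closure of $k_0$. We write $x,y,z$ for $x_1,x_2,x_3$.

\begin{theorem}\label{thm:main}
Let $k$ be a domain with $\operatorname{char}k\ne3$, and let $f=x^2-xy+y^2+z^3\in k[x,y,z]$.
\begin{enumerate}
\item[(1)] $f$ is a stable $G_a$-invariant of $k[x,y,z]$ (with $m=15$ if $\omega\notin k_0$).
\item[(2)] $f$ is an invariant of a nontrivial $G_a$-action on $k[x,y,z]$ if and only if $\omega\in k_0$.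
\end{enumerate}
\end{theorem}

For $k=\mathbb Z,\mathbb Q,\mathbb R$ or $\mathbb F_2$ we have $\omega\notin k_0$, so the answer to the question is \emph{no}. In characteristic $3$ this polynomial is no counterexample: there $f=(x+y)^2+z^3$ is fixed by $x\mapsto x+s$, $y\mapsto y-s$, $z\mapsto z$.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Let $k$ be a domain. If $\operatorname{char}k\ne3$ and $\omega\notin k_0$, then for every $n\ge3$ the converse fails for $k[x_1,\dots,x_n]$: the polynomial $x_4\cdots x_n\,f$, with $f$ as in Theorem~\ref{thm:main}, is a stable invariant but not an invariant of any nontrivial action.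
\item[(2)] For $n\le2$ the converse holds over every domain $k$.
\item[(3)] Over every domain $k$ and for every $n$: if $f\in k[\mathbf x]$ is a stable invariant via an action on $k[\mathbf x]_{n+1}$, then $f$ is an invariant of a nontrivial action on $k[\mathbf x]$. So any counterexample needs at least two extra variables.
\end{enumerate}
\end{theorem}

The case $n\ge3$ is not decided here for the remaining domains, namely those with $\operatorname{char}k=3$ or $\omega\in k_0$ (for example algebraically closed fields).

\subsection{The idea}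
Put $w=x+\omega y$ and $\bar w=x+\omega^2y$, so that $f=w\bar w+z^3$. If $\omega\in k_0$, there is an action that fixes $w$ and $f$ and sends $z$ to $z+sw$. If $\omega\notin k_0$, conjugation turns this action into one that fixes $\bar w$. An action defined over $k$ would have to treat $w$ and $\bar w$ alike, and without extra variables this turns out to be impossible. That is part (2), proved in Section~\ref{sec:not}.

For part (1), let $\theta^3=t$, where $t=f$ is now regarded as a constant. Then
\[
w\bar w=t-z^3=(\theta_0-z)(\theta_1-z)(\theta_2-z),\qquad \theta_i=\omega^i\theta .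
\]
On a suitable open part of a cylinder these two factorizations have a common refinement: there are $u_i,v_i$ with $u_iv_i=\theta_i-z$, with $u_0u_1u_2=w$ up to a unit, and with $v_0v_1v_2=\bar w$ up to a unit. In these coordinates there is an action that is symmetric under all conjugations. Section~\ref{sec:split} shows both steps by hand when there are two factors instead of three; Section~\ref{sec:stable} gives the proof.

\section{Tools}\label{sec:tools}

For a nonzero element $a$ of a domain with an action $\varphi$, let $\deg_s\varphi(a)$ be the degree of the polynomial $\varphi(a)$ in $s$; note that $\varphi(a)\ne0$, because $\varphi(a)|_{s=0}=a$.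

\begin{lemma}\label{lem:deg}
Let $\varphi$ be a $G_a$-action on a domain $R$, and let $a,b\in R$ be nonzero.
\begin{enumerate}
\item[(a)] $\deg_s\varphi(ab)=\deg_s\varphi(a)+\deg_s\varphi(b)$, and $\deg_s\varphi(a)=0$ if and only if $a$ is invariant. Hence if $ab$ is invariant, so are $a$ and $b$.
\item[(b)] If $\deg_s\varphi(a)=d$, then the leading coefficient $D_d(a)$ is invariant.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) holds because $R[s]$ is a domain and $\varphi(a)|_{s=0}=a$. For (b), compare the coefficients of $s_2^d$ in \eqref{eq:axioms}: on the left it is $\varphi(D_d(a))|_{s=s_1}$, on the right $D_d(a)$.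
\end{proof}

\begin{lemma}[Rescaling and localizing]\label{lem:scale}
\begin{enumerate}
\item[(a)] Let $\varphi$ be a $G_a$-action on a $k$-algebra $R$. If $c\in R$ is invariant, then $\varphi_c(a)=\varphi(a)|_{s\mapsto cs}=\sum_ic^iD_i(a)s^i$ is a $G_a$-action on $R$.
\item[(b)] Let $\varphi$ be a $G_a$-action on a domain $R$. If $T\subset R\setminus\{0\}$ is a multiplicative set of invariants, then $\varphi$ extends uniquely to a $G_a$-action on $T^{-1}R$.
\item[(c)] Let $R$ be a domain finitely generated over $k$, let $T\subset R\setminus\{0\}$ be a multiplicative set, and let $\rho$ be a $G_a$-action on $T^{-1}R$ that fixes the elements of $T$. Then for some $c\in T$ the action $\rho_c$ restricts to a $G_a$-action on $R$. An element of $R$ is fixed by $\rho_c$ if and only if it is fixed by $\rho$.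
\end{enumerate}
\end{lemma}
\begin{proof}
(a) As $c$ is invariant,
\[
\sum_i\varphi_c(c^iD_i(a))\big|_{s=s_1}s_2^i=\sum_i\varphi(D_i(a))\big|_{s=cs_1}(cs_2)^i=\sum_jD_j(a)\,(cs_1+cs_2)^j .
\]

(b) The only possible extension is $\varphi(a/b)=\varphi(a)/b$ for $b\in T$. It is a well-defined homomorphism, and \eqref{eq:axioms} extends.

(c) Write $\rho(a)=\sum D_i(a)s^i$. For $h$ in a finite set of generators of $R$, only finitely many $D_i(h)\in T^{-1}R$ with $i\ge1$ are nonzero, so some $c\in T$ satisfies $cD_i(h)\in R$ for all of them. Then $c^iD_i(h)\in R$ for all $i\ge1$, so $\rho_c(R)\subset R[s]$, and \eqref{eq:axioms} holds for $\rho_c$ by (a). Finally, $c^iD_i(a)=0$ if and only if $D_i(a)=0$.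
\end{proof}

\begin{corollary}\label{cor:fiber}
Let $f\in k[\mathbf x]$, $T=k[f]\setminus\{0\}$, $K=\operatorname{Frac}k[f]$ and $B=T^{-1}k[\mathbf x]$. For each $N\ge0$ the following are equivalent:
\begin{enumerate}
\item[(i)] there is a $G_a$-action on $k[\mathbf x]_{n+N}$ that fixes $f$ and does not fix all of $k[\mathbf x]$;
\item[(ii)] there is a $G_a$-action over $K$ on $B[x_{n+1},\dots,x_{n+N}]$ that does not fix all of $B$.
\end{enumerate}
In particular, whether $f$ is an invariant of a nontrivial action $(N=0)$, and whether $f$ is a stable invariant, does not change if $k$ is replaced by $k_0$.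
\end{corollary}
\begin{proof}
An action as in (i) fixes $T$, so it extends to $T^{-1}k[\mathbf x]_{n+N}=B[x_{n+1},\dots,x_{n+N}]$ by Lemma~\ref{lem:scale}(b). The extension fixes $K=T^{-1}k[f]$, so it is $K$-linear, and it still moves an element of $k[\mathbf x]\subset B$. Conversely, an action $\rho$ over $K$ as in (ii) fixes $T$, and Lemma~\ref{lem:scale}(c) gives an action on $k[\mathbf x]_{n+N}$ that fixes $f$. If it fixed $k[\mathbf x]$, then so would $\rho$, and then $\rho$ would fix $T^{-1}k[\mathbf x]=B$. The last statement holds because $k$ and $k_0$ give the same $K$ and $B$.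
\end{proof}

We shall twice rescale an action until it is just integral and then reduce it modulo a parameter.

\begin{lemma}[Reduction]\label{lem:red}
Let $\tilde R$ be a $k$-algebra and $\pi\in\tilde R$ a nonzerodivisor. Let $\psi$ be a $G_a$-action on $\tilde R[1/\pi]$ with $\psi(\pi)=\pi$ that maps a set of generators of the $k$-algebra $\tilde R$ into $\tilde R[s]$. Then $\psi$ restricts to a $G_a$-action on $\tilde R$ and induces one on $\tilde R/\pi\tilde R$.
\end{lemma}
\begin{proof}
We have $\psi(\tilde R)\subset\tilde R[s]$, and \eqref{eq:axioms} holds in $\tilde R[s_1,s_2]\subset\tilde R[1/\pi][s_1,s_2]$. Since $\psi(\pi\tilde R)\subset\pi\tilde R[s]$, everything passes to the quotient.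
\end{proof}

\begin{lemma}[Degeneration]\label{lem:degen}
Let $R=\bigoplus_{j\ge0}R_j$ be a graded domain with $k\subset R_0$, generated over $k$ by finitely many nonzero homogeneous elements $h_\nu$, and let $\varphi$ be a nontrivial $G_a$-action on $R$. Put
\[
e=\max\Big\{\frac{\deg D_i(h_\nu)-\deg h_\nu}{i}\;:\;i\ge1,\ D_i(h_\nu)\ne0\Big\},
\]
where $\deg$ is the degree of the highest nonzero homogeneous component. For $h\in R_j$ let $\hat D_i(h)$ be the component of $D_i(h)$ of degree $j+ei$ (zero if $j+ei\notin\mathbb Z_{\ge0}$), and extend $\hat D_i$ additively. Then $\hat\varphi=\sum\hat D_is^i$ is a nontrivial $G_a$-action on $R$. Homogeneous invariants of $\varphi$ are invariants of $\hat\varphi$, and the ring of invariants of $\hat\varphi$ is graded.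
\end{lemma}
\begin{proof}
The maximum is over a finite set, which is nonempty because $\varphi$ is nontrivial. Write $e=c/d$ with $c\in\mathbb Z$, $d\ge1$. Extend $\varphi$ to $R[\epsilon^{\pm1}]$ by $\varphi(\epsilon)=\epsilon$. Let $\Theta$ be the automorphism of $R[\epsilon^{\pm1}]$ over $k[\epsilon^{\pm1}]$ with $\Theta(h)=\epsilon^{dj}h$ for $h\in R_j$. Rescaling by the invariant $\epsilon^c$ and conjugating by $\Theta$ gives the action $\varphi^\epsilon=\Theta^{-1}\circ\varphi_{\epsilon^c}\circ\Theta$. Writing $[\ ]_l$ for the component of degree $l$, for $h\in R_j$ we have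
\[
\varphi^\epsilon(h)=\sum_{i,l}\epsilon^{\,dj+ci-dl}\,[D_i(h)]_l\,s^i .
\]
The exponent is nonnegative if and only if $l-j\le ei$, which holds for all nonzero terms when $h$ is a generator $h_\nu$. Apply Lemma~\ref{lem:red} with $\tilde R=R[\epsilon]$, generated by $\epsilon$ and the $h_\nu$, and with $\pi=\epsilon$. Reduction modulo $\epsilon$ keeps exactly the terms with $l=j+ei$, so it gives $\hat\varphi$. It is nontrivial because the maximum is attained.

If $h$ is a homogeneous invariant of $\varphi$, then $D_i(h)=0$ for $i\ge1$, hence $\hat D_i(h)=0$. If $h=\sum h_j$ with $h_j\in R_j$ is invariant under $\hat\varphi$, then for each $i\ge1$ the nonzero ones among the elements $\hat D_i(h_j)$ are homogeneous of distinct degrees. Their sum is zero, so all $\hat D_i(h_j)$ are zero.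
\end{proof}

\begin{lemma}[Descent]\label{lem:descent}
Let $E/K$ be a finite Galois extension with group $\Gamma$, let $V$ be a $K$-vector space, and let $\Gamma$ act on the left factor of $E\otimes_KV$. Then $(E\otimes_KV)^\Gamma=V$.
\end{lemma}
\begin{proof}
Write elements in terms of a $K$-basis of $V$ and use $E^\Gamma=K$.
\end{proof}

\section{The split case, and a rehearsal with two factors}\label{sec:split}

\subsection{The split case}\label{subsec:split}
Let $\omega\in k_0$. By Corollary~\ref{cor:fiber} we may replace $k$ by $k_0$. As $\operatorname{char}k\neq3$, we have $\omega\ne\omega^2$, so $w=x+\omega y$, $\bar w=x+\omega^2y$, $z$ are coordinates. From $1+\omega+\omega^2=0$ we get $w\bar w=x^2-xy+y^2$, so $f=w\bar w+z^3$. On $k_0[w,\bar w,z][1/w]=k_0[w^{\pm1},z,f]$ consider the action that fixes $w$ and $f$ and sends $z\mapsto z+ws$. Since $\bar w=(f-z^3)/w$, it sends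
\[
\bar w\mapsto\bar w-(3z^2s+3zws^2+w^2s^3).
\]
So it restricts to a nontrivial action on $k_0[x,y,z]$ that fixes $f$. This proves the ``if'' part of Theorem~\ref{thm:main}(2), and with it Theorem~\ref{thm:main}(1) when $\omega\in k_0$ (with $m=3$).

If $\omega\notin k_0$, these formulas make sense over $k_0(\omega)$ only, and conjugation turns them into an action that fixes $\bar w$. We therefore look for actions that fix neither $w$ nor $\bar w$. We now construct such actions, on a cylinder, in the smallest case. The rest of this section is motivation; the proof in Section~\ref{sec:stable} does not depend on it.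

\subsection{Two factors}\label{subsec:two}
Let $E$ be a field, $\theta_0\neq\theta_1$ in $E$, $\delta=\theta_0-\theta_1$, and
\[
B=E[w,\bar w,z]/\big(w\bar w-(\theta_0-z)(\theta_1-z)\big),
\]
where $\bar w$ is just a name for a variable. The relation is linear in $w$ with coprime coefficients, so $B$ is a domain. We look for a common refinement of the two factorizations:
\begin{equation}\label{eq:refine}
w=u_0u_1,\qquad \bar w=v_0v_1,\qquad \theta_0-z=u_0v_0,\qquad \theta_1-z=u_1v_1 .
\end{equation}
Here $u_0$ should be a greatest common divisor of $w$ and $\theta_0-z$. It should even generate the ideal $(w,\theta_0-z)=u_0\cdot(u_1,v_0)$, since $u_0v_0-u_1v_1=\delta$ is a unit. We take a generic element of this ideal, and likewise for $v_0$: with new variables $p,q,\bar p,\bar q$ put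
\[
C=B[p,q,\bar p,\bar q],\qquad A=pw+q(\theta_0-z),\qquad\bar A=\bar p\bar w+\bar q(\theta_0-z).
\]
Multiplying out and using $w\bar w=(\theta_0-z)(\theta_1-z)$ gives
\[
A\bar A=(\theta_0-z)\,n,\qquad n=p\bar p(\theta_1-z)+p\bar q\,w+q\bar p\,\bar w+q\bar q(\theta_0-z).
\]
Where $n$ is invertible, $A$ and $\bar A$ have the product we want, up to the unit $n$. So in $C[1/n]$ we put
\[
u_0=A,\qquad v_0=\bar A/n,\qquad u_1=\frac{\bar p(\theta_1-z)+\bar qw}{n},\qquad v_1=p(\theta_1-z)+q\bar w .
\]
Then $u_0v_0=\theta_0-z$. Further,
\begin{align*}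
A\,\big(\bar p(\theta_1-z)+\bar qw\big)&=p\bar p\,w(\theta_1-z)+p\bar q\,w^2+q\bar p\,w\bar w+q\bar q\,w(\theta_0-z)=wn,\\
\bar A\,\big(p(\theta_1-z)+q\bar w\big)&=p\bar p\,\bar w(\theta_1-z)+q\bar p\,\bar w^2+p\bar q\,w\bar w+q\bar q\,\bar w(\theta_0-z)=\bar wn,
\end{align*}
so $w=u_0u_1$ and $\bar w=v_0v_1$. Dividing $w\bar w$ by $u_0v_0$ gives $u_1v_1=\theta_1-z$. So \eqref{eq:refine} holds in $C[1/n]$.

\emph{What happened to $p,q,\bar p,\bar q$?} Divide $u_0=A=pu_0u_1+qu_0v_0$ by $u_0$, and $nv_0=\bar A=\bar pv_0v_1+\bar qu_0v_0$ by $v_0$: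
\[
pu_1+qv_0=1,\qquad \bar pv_1+\bar qu_0=n .
\]
Given the $u_i,v_i,n$, each of the pairs $(p,q)$ and $(\bar p,\bar q)$ lies on a line. Since $u_0v_0-u_1v_1=\delta$ is a nonzero constant, we can name a point on each line and parametrize it. With $r=(pu_0+qv_1)/\delta$ and $\bar r=(\bar pv_0+\bar qu_1)/\delta$, the two equations give
\begin{equation}\label{eq:toyparam}
p=-\frac{v_1}\delta+rv_0,\quad q=\frac{u_0}\delta-ru_1,\qquad \bar p=-\frac{nu_1}\delta+\bar ru_0,\quad\bar q=\frac{nv_0}\delta-\bar rv_1 .
\end{equation}
For instance $-v_1+(pu_0+qv_1)v_0=-v_1+pu_0v_0+(1-pu_1)v_1=p\delta$; the other three are the same one-line computation.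

By \eqref{eq:refine} and \eqref{eq:toyparam}, $C[1/n]$ is generated over $E$ by $u_0,u_1,v_0,v_1,n^{\pm1},r,\bar r$. Let $\mathcal Q=E[U_0,U_1,V_0,V_1]/(U_0V_0-U_1V_1-\delta)$, a domain of dimension $3$. We get a surjection $\mathcal Q[N^{\pm1},\mathsf R,\bar{\mathsf R}]\to C[1/n]$ between finitely generated domains of dimension $6=2+4$. A proper quotient by a prime ideal has smaller dimension, so the surjection is an isomorphism: the $u_i,v_i$ satisfy only the relation $u_0v_0-u_1v_1=\delta$, and $n,r,\bar r$ are free.

\emph{A symmetric action.} Put $a=(u_0-u_1)/\delta$, $\bar a=(v_0-v_1)/\delta$, and let $\kappa\in E$ be nonzero. The formulas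
\[
u_i\mapsto u_i+\kappa sa,\qquad v_i\mapsto v_i-\kappa s\bar a\qquad(i=0,1),
\]
with $n,r,\bar r$ fixed, respect the relation: $u_0v_0-u_1v_1$ changes by $\kappa s\,[a(v_0-v_1)-\bar a(u_0-u_1)]=0$. As $a$ and $\bar a$ are fixed, this is a $G_a$-action on $C[1/n]$. It moves both $w=u_0u_1$ and $\bar w=v_0v_1$. By Lemma~\ref{lem:scale}(c), a rescaling acts on the cylinder $C$ itself. Moreover, on the coordinates $u_i,v_i$ the action is symmetric. The formulas are unchanged by the interchange of the indices $0,1$ (together with $\theta_0\leftrightarrow\theta_1$, so that $\delta\mapsto-\delta$), which fixes $a$ and $\bar a$. They are also unchanged by an interchange $u_i\leftrightarrow v_i$ that is accompanied by $\kappa\mapsto-\kappa$.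

For three factors we carry out the same steps and keep track of the Galois group at each of them.

\section{The polynomial is a stable invariant}\label{sec:stable}

In this section we prove Theorem~\ref{thm:main}(1) for $\omega\notin k_0$.

\subsection{Set-up}
Put $t=f$, $K=k_0(t)$, and let $B=K[x,y,z]\subset k_0(x,y,z)$ be the ring of Corollary~\ref{cor:fiber}. Since $k_0[x,y,z]=k_0[t][X,Y,Z]/(X^2-XY+Y^2+Z^3-t)$, we have $B\cong K[X,Y,Z]/(X^2-XY+Y^2+Z^3-t)$. By Corollary~\ref{cor:fiber} it is enough to find a $G_a$-action over $K$, on a polynomial ring over $B$ in $12$ variables, that does not fix all of $B$.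

Let $\theta^3=t$ and $E=K(\omega,\theta)$. Since $k_0$ is algebraically closed in $K$, we have $[K(\omega):K]=2$. Since $X^3-t$ is Eisenstein over $k_0(\omega)[t]$, we get $[E:K]=6$. As $\operatorname{char}k\ne3$, $E$ is the splitting field of the separable polynomial $X^3-t$, so $E/K$ is Galois. Its group $\Gamma$ is generated by
\[
\sigma:\ \theta\mapsto\omega\theta,\ \omega\mapsto\omega;\qquad \tau:\ \theta\mapsto\theta,\ \omega\mapsto\omega^2;\qquad \tau\sigma=\sigma^{-1}\tau .
\]
From now on, the indices $i$ of $\theta_i$, and of the elements $n_i,u_i,v_i$ below, lie in $\mathbb Z/3$. Put $\theta_i=\omega^i\theta$; then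
\[
\sigma\theta_i=\theta_{i+1},\qquad \tau\theta_i=\theta_{-i},\qquad \prod_i(\theta_i-z)=t-z^3 .
\]
For a $K$-algebra $R$ let $R_E=E\otimes_KR$, with $\Gamma$ acting on $E$; then $(R_E)^\Gamma=R$ by Lemma~\ref{lem:descent}. On polynomial rings in $s$ the group acts on coefficients.

Put $w=x+\omega y$ and $\bar w=\tau w=x+\omega^2y$. As $\omega\neq\omega^2$,
\[
B_E=E[w,\bar w,z]/\big(w\bar w-(t-z^3)\big),\qquad \sigma\text{ fixes }w,\bar w,z,\qquad \tau:\ w\leftrightarrow\bar w,\ z\mapsto z,
\]
and this is a domain (the relation is linear in $w$ with coprime coefficients). The refinement we want should satisfy $\sigma u_i=u_{i+1}$, $\sigma v_i=v_{i+1}$, $\tau u_i=v_{-i}$. So $u_0$ determines everything, and it should be a greatest common divisor of $w$ and $\theta-z$.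

As in the rehearsal we start from a generic element $pw+q(\theta-z)$ of the ideal $(w,\theta-z)$. This time $\Gamma$ must act on the cylinder, so we need $p$, $q$ and all their conjugates, six for each, as independent variables. To obtain them, let $e_1,\dots,e_6$ be a $K$-basis of $E$ and put
\[
C=B[p_1,\dots,p_6,q_1,\dots,q_6],\qquad p=\sum_je_jp_j,\quad q=\sum_je_jq_j\ \in C_E ,
\]
where the $p_j,q_j$ are variables. Since $E/K$ is separable, the matrix $(\gamma(e_j))_{\gamma,j}$ is invertible; the square of its determinant is the discriminant of the basis. So $C_E=B_E[\gamma p,\gamma q:\gamma\in\Gamma]$ is a polynomial ring over $B_E$ in these $12$ elements. It is a domain, and its fraction field has transcendence degree $2+12=14$ over $E$.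

\subsection{A generic common divisor}
Put $A=pw+q(\theta-z)\in C_E$.

\begin{lemma}\label{lem:nm}
There are nonzero $n,m\in C_E$ with
\[
A\cdot\tau A=(\theta-z)\,n,\qquad A\cdot\sigma A\cdot\sigma^2A=w\,m .
\]
Put $n_i=\sigma^in$ and $\bar m=\tau m$. Then $\sigma n_i=n_{i+1}$, $\tau n_i=n_{-i}$, $\sigma m=m$, $\sigma\bar m=\bar m$, $\tau\bar m=m$, and
\[
\mu:=n_0n_1n_2=m\bar m\in C\setminus\{0\}.
\]
\end{lemma}
\begin{proof}
Using $w\bar w=(\theta-z)(\theta^2+\theta z+z^2)$ we find the first equation with
\[
n=p\,\tau p\,(\theta^2+\theta z+z^2)+p\,\tau q\,w+q\,\tau p\,\bar w+q\,\tau q\,(\theta-z).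
\]
In the product of the three factors $\sigma^iA=\sigma^i(p)\,w+\sigma^i(q)(\theta_i-z)$, every term contains $w$ explicitly except $\prod_i\sigma^i(q)\cdot\prod_i(\theta_i-z)$, and $\prod_i(\theta_i-z)=w\bar w$. This gives $m$. Both $n$ and $m$ are nonzero since $A\ne0$ and $C_E$ is a domain.

As $A\,\tau A$ and $\theta-z$ are fixed by $\tau$, so is $n$, whence $\tau n_i=\tau\sigma^in=\sigma^{-i}\tau n=n_{-i}$. As $A\,\sigma A\,\sigma^2A$ and $w$ are fixed by $\sigma$, so is $m$, and $\sigma\bar m=\sigma\tau m=\tau\sigma^{-1}m=\bar m$. Compute $\prod_{\gamma\in\Gamma}\gamma A$ in two ways. As $\prod_i\sigma^i(A\,\tau A)$ it is $\prod_i(\theta_i-z)\,n_i=w\bar w\,n_0n_1n_2$. As $(\prod_i\sigma^iA)\cdot\tau(\prod_i\sigma^iA)$ it is $wm\cdot\bar w\bar m$. Hence $n_0n_1n_2=m\bar m$. This element is fixed by $\sigma$ and $\tau$, so it lies in $(C_E)^\Gamma=C$.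
\end{proof}

In $C_E[1/\mu]$ the elements $n_i,m,\bar m$ are units, and $A\,\tau A$ is $\theta-z$ times the unit $n_0$. To get exactly $\theta-z$ we multiply $A$ by a unit $c$ with $c\cdot\tau c=1/n_0=n_1n_2/(m\bar m)$. Since $\tau n_1=n_2$ and $\tau m=\bar m$, we may take $c=n_1/m$. So let
\[
u=\frac{An_1}m,\qquad u_i=\sigma^iu,\qquad v_i=\sigma^i\tau u .
\]
Then $\sigma u_i=u_{i+1}$, $\sigma v_i=v_{i+1}$, $\tau u_i=v_{-i}$, $\tau v_i=u_{-i}$, and
\begin{equation}\label{eq:uv}
u_iv_i=\theta_i-z,\qquad u_0u_1u_2=\frac{wm\cdot n_0n_1n_2}{m^3}=\frac{\bar m}m\,w,\qquad v_0v_1v_2=\frac m{\bar m}\,\bar w ;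
\end{equation}
the last equation is $\tau$ of the one before. This is the refinement we wanted, up to the unit $\bar m/m$.

As in the rehearsal, $p$ and $q$ now lie on a line. Substitute \eqref{eq:uv} into $u_0m/n_1=A=pw+q(\theta-z)$ and divide by $u_0m/n_1\ne0$:
\begin{equation}\label{eq:line}
pg+ql=1,\qquad g=\frac{n_1}{\bar m}\,u_1u_2,\quad l=\frac{n_1}m\,v_0 .
\end{equation}
To parametrize the line we need one point on it, written in terms of the new coordinates. Put
\[
\alpha=\frac{\bar m}{n_1}\cdot\frac{v_1v_2}{3\theta^2},\qquad
\beta=\frac m{n_1}\cdot\frac{u_0\,(u_0v_0-u_1v_1-u_2v_2)}{3\theta^2},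
\]
which is possible since $\operatorname{char}k\ne3$. Since $u_iv_i-u_0v_0=\theta_i-\theta_0$,
\begin{equation}\label{eq:bezout}
\alpha g+\beta l=\frac{(u_1v_1-u_0v_0)(u_2v_2-u_0v_0)}{3\theta^2}=\frac{(\omega-1)(\omega^2-1)}3=1 .
\end{equation}
Put $r=p\beta-q\alpha$ and $r_\gamma=\gamma(r)$ for $\gamma\in\Gamma$. From \eqref{eq:line} and \eqref{eq:bezout},
\begin{equation}\label{eq:pq}
\begin{aligned}
\alpha+rl&=\alpha(1-ql)+p\beta l=\alpha pg+p\beta l=p,\\
\beta-rg&=\beta(1-pg)+q\alpha g=\beta ql+q\alpha g=q .
\end{aligned}
\end{equation}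

\subsection{New coordinates on the cylinder}

\begin{lemma}\label{lem:gen}
\begin{enumerate}
\item[(a)] $C_E[1/\mu]$ is generated over $E$ by the elements $u_i$, $v_i$, $n_i^{\pm1}$, $m^{\pm1}$, $\bar m^{\pm1}$ $(i\in\mathbb Z/3)$ and $r_\gamma$ $(\gamma\in\Gamma)$.
\item[(b)] The fourteen elements $z,u_0,u_1,u_2,n_0,n_1,m,\bar m,r_\gamma$ $(\gamma\in\Gamma)$ are algebraically independent over $E$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) Let $\mathcal S\subset C_E[1/\mu]$ be the $E$-algebra generated by these elements. It is $\Gamma$-stable, because $\Gamma$ acts semilinearly and permutes the generators. By \eqref{eq:uv}, $\mathcal S$ contains $z=\theta-u_0v_0$, $w$ and $\bar w$. It contains $g,l,\alpha,\beta$, hence $p$ and $q$ by \eqref{eq:pq}, hence all $\gamma p,\gamma q$. Finally, $1/\mu=1/(m\bar m)\in\mathcal S$.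

(b) By (a), with $v_i=(\theta_i-z)/u_i$ and $n_2=m\bar m/(n_0n_1)$, these fourteen elements generate $\operatorname{Frac}C_E$ as a field over $E$. Its transcendence degree is $14$.
\end{proof}

The six elements $u_i,v_i$ are bound by the relations saying that the $\theta_i-u_iv_i$ are all equal. To solve them, and to make the action of $\sigma$ invisible, we put for $j=0,1,2$
\[
a_j=\frac13\sum_i\theta_i^{-j}u_i,\qquad \bar a_j=\frac13\sum_i\theta_i^{-j}v_i,
\qquad\text{so that}\qquad u_i=\sum_j\theta_i^{\,j}a_j,\quad v_i=\sum_j\theta_i^{\,j}\bar a_j ;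
\]
the inversion holds because $\sum_j\omega^{(i-l)j}$ is $3$ for $i=l$ and $0$ otherwise. Since $\sigma$ shifts the indices of $\theta_i,u_i,v_i$, and $\tau$ sends $\theta_i,u_i,v_i$ to $\theta_{-i},v_{-i},u_{-i}$,
\begin{equation}\label{eq:gammaa}
\sigma a_j=a_j,\quad\sigma\bar a_j=\bar a_j,\quad\tau a_j=\bar a_j,\quad\tau\bar a_j=a_j .
\end{equation}
Multiplying out and using $\theta_i^3=t$, we get $u_iv_i=c_0+c_1\theta_i+c_2\theta_i^2$ with
\begin{align*}
c_0&=a_0\bar a_0+t(a_1\bar a_2+a_2\bar a_1),\\
c_1&=a_0\bar a_1+a_1\bar a_0+t\,a_2\bar a_2,\qquad c_2=a_0\bar a_2+a_1\bar a_1+a_2\bar a_0 .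
\end{align*}
On the other hand $u_iv_i=\theta_i-z$, so $(c_0+z)+(c_1-1)\theta_i+c_2\theta_i^2=0$ for the three distinct elements $\theta_i\in E$. By the Vandermonde determinant, $c_0=-z$, $c_1=1$ and $c_2=0$. The last two equations form a linear system in $a_0,\bar a_0$:
\begin{equation}\label{eq:system}
\bar a_1a_0+a_1\bar a_0=1-t\,a_2\bar a_2,\qquad \bar a_2a_0+a_2\bar a_0=-a_1\bar a_1 ,
\end{equation}
with determinant $-\Delta$, where
\[
\Delta=a_1\bar a_2-\bar a_1a_2 .
\]

\begin{lemma}\label{lem:poly}
$\Delta\ne0$, the fourteen elements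
\begin{equation}\label{eq:fourteen}
a_1,\ \bar a_1,\ a_2,\ \bar a_2,\ n_0,\ n_1,\ m,\ \bar m,\ r_\gamma\ (\gamma\in\Gamma)
\end{equation}
are algebraically independent over $E$, and $C_E[1/(\mu\Delta)]$ is the localization of the polynomial ring over $E$ in them at $\Delta\,n_0n_1m\bar m$.
\end{lemma}
\begin{proof}
By the definition of $a_j,\bar a_j$ and $v_l=(\theta_l-z)/u_l$,
\[
9\Delta=\sum_{i,l}\big(\theta_i^{-1}\theta_l^{-2}-\theta_i^{-2}\theta_l^{-1}\big)u_iv_l=\sum_{i\ne l}\theta_i^{-1}\theta_l^{-1}\big(\theta_l^{-1}-\theta_i^{-1}\big)(\theta_l-z)\,\frac{u_i}{u_l}.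
\]
The coefficients with $i\ne l$ are nonzero and the monomials $u_i/u_l$ are distinct. As $z,u_0,u_1,u_2$ are algebraically independent over $E$, $\Delta\ne0$.

By \eqref{eq:system}, $a_0$ and $\bar a_0$ lie in $E[a_1,\bar a_1,a_2,\bar a_2,1/\Delta]$, hence so do all $u_i,v_i$. Also $n_2=m\bar m/(n_0n_1)$. So by Lemma~\ref{lem:gen}(a), $C_E[1/(\mu\Delta)]$ is generated over $E$ by the elements \eqref{eq:fourteen} and the inverses of $\Delta,n_0,n_1,m,\bar m$. Its fraction field has transcendence degree $14$, so the elements \eqref{eq:fourteen} are algebraically independent.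
\end{proof}

\subsection{The action}\label{subsec:action}
By \eqref{eq:gammaa} we need an action that treats $a_j$ and $\bar a_j$ alike and fixes $\Delta$. Let $\rho$ be the $E$-homomorphism with
\[
\rho:\quad a_2\mapsto a_2+sa_1,\qquad\bar a_2\mapsto\bar a_2+s\bar a_1,
\]
that fixes the other elements \eqref{eq:fourteen}. It fixes $\Delta$, because $a_1(\bar a_2+s\bar a_1)-\bar a_1(a_2+sa_1)=\Delta$. So by Lemma~\ref{lem:poly} it is a well-defined $G_a$-action over $E$ on $C_E[1/(\mu\Delta)]$. It fixes $\mu=m\bar m$ and $n_2=m\bar m/(n_0n_1)$.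

\emph{$\rho$ commutes with $\Gamma$.} By \eqref{eq:gammaa}, $\sigma\Delta=\Delta$ and $\tau\Delta=-\Delta$, so $\Gamma$ acts on $C_E[1/(\mu\Delta)]$. For $\gamma\in\Gamma$, both $\rho\gamma$ and $\gamma\rho$ are $\gamma$-semilinear ring homomorphisms, so it suffices to compare them on \eqref{eq:fourteen}. On $a_1,\bar a_1,a_2,\bar a_2$ they agree by \eqref{eq:gammaa}. The remaining elements are fixed by $\rho$, and so are their conjugates.

\emph{$\rho$ moves $B$.} Suppose $\rho$ fixes $x,y,z$. Being $E$-linear, it fixes $u_iv_i=\theta_i-z\ne0$. By Lemma~\ref{lem:deg}(a) it fixes all $u_i$ and $v_i$, hence $a_2=\frac13\sum_i\theta_i^{-2}u_i$. But $\rho(a_2)=a_2+sa_1$ and $a_1\ne0$, a contradiction.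

\emph{Descent to $C$.} The element $\Delta^2\in C_E[1/\mu]$ is $\Gamma$-invariant, so $\Delta^2\in C[1/\mu]$ by Lemma~\ref{lem:descent}. Choose $j\ge0$ with $\mu^j\Delta^2\in C$ and put $h=\mu^{j+1}\Delta^2\in C\setminus\{0\}$. Inverting $h$ amounts to inverting $\mu$ and $\Delta$, so
\[
C_E[1/(\mu\Delta)]=C_E[1/h]=E\otimes_KC[1/h].
\]
As $\rho$ commutes with $\Gamma$, it maps the ring of $\Gamma$-invariants $C[1/h]$ into $C[1/h][s]$. So it restricts to a $G_a$-action over $K$ on $C[1/h]$ that fixes $h$. By Lemma~\ref{lem:scale}(c), over the base $K$ and with $T=\{1,h,h^2,\dots\}$, a rescaling restricts to a $G_a$-action over $K$ on $C=B[p_1,\dots,p_6,q_1,\dots,q_6]$ that fixes the same elements of $C$ as $\rho$; in particular it does not fix all of $B$. By Corollary~\ref{cor:fiber} with $N=12$, $f$ is a stable $G_a$-invariant of $k[x,y,z]$ with $m=3+12=15$. This completes the proof of Theorem~\ref{thm:main}(1). \qed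

\section{The polynomial is not an invariant}\label{sec:not}

It remains to prove the ``only if'' part of Theorem~\ref{thm:main}(2). By Corollary~\ref{cor:fiber} we may assume that $k=k_0$ is a field. Let $\omega\notin k$, and suppose that $\varphi$ is a nontrivial $G_a$-action on $R=k[x,y,z]$ with $\varphi(f)=f$. Put $k'=k(\omega)$, let $\iota$ be the nontrivial automorphism of $k'/k$, and let $w=x+\omega y$, $\bar w=x+\omega^2y$.

The plan is this. We move the action from the general fiber of $f$ to the special fiber $f=0$. This is the surface $w\bar w=-z^3$, a quotient of the plane by a group of order $3$: put $w=\eta^3$, $\bar w=\bar\eta^3$, $z=-\eta\bar\eta$, with the group generated by $\zeta:\eta\mapsto\omega\eta,\ \bar\eta\mapsto\omega^2\bar\eta$. We lift the action to the plane and degenerate it there. A simple example of an action on the plane is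
\[
\eta\mapsto\eta,\qquad\bar\eta\mapsto\bar\eta+s\eta^2 ,
\]
which commutes with $\zeta$ and induces $w\mapsto w$, $z\mapsto z-sw$ on the surface, an action as in Section~\ref{subsec:split}. It has an invariant linear form, and $\zeta$ allows only multiples of $\eta$ or $\bar\eta$ for this role, because these are the eigenvectors of $\zeta$. But $\iota$ interchanges $\eta$ and $\bar\eta$, so no such action commutes with $\iota$. We now show that every action runs into this conflict.

\subsection{Moving to the special fiber}\label{subsec:special}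
Over $k'$ the polynomial $f=w\bar w+z^3$ is irreducible, being linear in $w$ with coprime coefficients. So $\mathcal O'=k'[w,\bar w,z]/(w\bar w+z^3)$ is a domain. So is its subring $\mathcal O=R/(f)$, where $\mathcal O'=k'\otimes_k\mathcal O$, and $f$ is prime in $R$. The action that $\varphi$ induces on $\mathcal O$ may be trivial; we divide out the power of $f$ responsible for that. Let $\operatorname{ord}_f$ be the multiplicity of the prime $f$, and
\[
e=\min\{\operatorname{ord}_f(D_i(h))/i:\ h\in\{x,y,z\},\ i\ge1,\ D_i(h)\ne0\}=c/d,\qquad c\ge0,\ d\ge1 .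
\]
Let $\tilde R=R[T]/(T^d-f)$. It is free over $R$, so $T^d=f$ is a nonzerodivisor, and hence so is $T$. Since $\varphi$ fixes $f$, we can extend it to $\tilde R[1/T]$ by $\varphi(T)=T$. Consider the rescaled action $\varphi'=\varphi_{T^{-c}}$ of Lemma~\ref{lem:scale}(a), whose coefficients are $T^{-ci}D_i$. For $h\in\{x,y,z\}$ and $D_i(h)\neq0$, $i\ge1$, we have $d\operatorname{ord}_f(D_i(h))\ge ci$, so $T^{ci}$ divides $D_i(h)$ in $\tilde R$. By Lemma~\ref{lem:red} with $\pi=T$ we get a $G_a$-action on $\tilde R/(T)=R/(f)=\mathcal O$. It is nontrivial: for some $(i,h)$ the minimum is attained, so that $D_i(h)=f^{ci/d}h'=T^{ci}h'$ with $h'\in R\setminus fR$. Then $T^{-ci}D_i(h)=h'$ is not $0$ in $\mathcal O$. Denote this action on $\mathcal O$, and its $k'$-linear extension to $\mathcal O'$, again by $\varphi$. It commutes with $\iota$.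

\subsection{Lifting to the plane}\label{subsec:lift}
Let $S'=k'[a,b]$ with variables $a,b$ fixed by $\iota$, and put $\eta=a+\omega b$, $\bar\eta=\iota\eta=a+\omega^2b$, so that $S'=k'[\eta,\bar\eta]$. The $k'$-homomorphism
\[
\mathcal O'\to S',\qquad w\mapsto\eta^3,\quad\bar w\mapsto\bar\eta^3,\quad z\mapsto-\eta\bar\eta
\]
is well defined and commutes with $\iota$. It is injective, since $\mathcal O'$ is a finitely generated domain of dimension $2$ and the image has transcendence degree $2$. We regard $\mathcal O'$ as a subring of $S'$. Let $F$ be an algebraic closure of $\operatorname{Frac}S'$, and put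
\[
P=\varphi(w),\quad Q=\varphi(\bar w),\quad Y=-\varphi(z)\ \in\ \mathcal O'[s]\subset F[s].
\]
Then $PQ=Y^3$, $P(0)=\eta^3$, $Q(0)=\bar\eta^3$, $Y(0)=\eta\bar\eta$. To lift $\varphi$ we need cube roots of $P$ and $Q$. Their product is a cube, so it suffices that they are coprime in $F[s]$.

\medskip
\noindent\emph{$P$ and $Q$ have no common root in $F$.} Geometrically: the orbit of the generic point does not meet the singular point $w=\bar w=z=0$. Suppose $P(s_0)=Q(s_0)=0$ with $s_0\in F$; then $Y(s_0)=0$. Let $\mathcal O_F=F\otimes_{k'}\mathcal O'=F[w,\bar w,z]/(w\bar w+z^3)$. Putting $s=s_0$ in $\varphi$ and extending $F$-linearly gives an $F$-automorphism $\varphi_{s_0}$ of $\mathcal O_F$, with inverse $\varphi_{-s_0}$. Let $\varepsilon:\mathcal O_F\to F$ be the $F$-homomorphism induced by $\mathcal O'\subset F$. Then $\varepsilon\circ\varphi_{s_0}$ sends $w,\bar w,z$ to $P(s_0),Q(s_0),-Y(s_0)$, that is, to $0$. So $\varphi_{s_0}^{-1}(\ker\varepsilon)=(w,\bar w,z)$, and the local rings of $\mathcal O_F$ at $\ker\varepsilon$ and at $(w,\bar w,z)$ are isomorphic. The latter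 has dimension $2$, but its cotangent space has dimension $3$, since $w\bar w+z^3$ lies in the square of the ideal $(w,\bar w,z)$ of $F[w,\bar w,z]$; so it is not regular. The former is regular, because $\varepsilon(w)=\eta^3\ne0$ and $\mathcal O_F[1/w]=F[w^{\pm1},z]$. This is a contradiction.

\medskip
\noindent\emph{Cube roots.} Hence a root of $P$ is not a root of $Q$, and its multiplicity in $P$ equals its multiplicity in $PQ=Y^3$, which is divisible by $3$. As $F$ is algebraically closed, $P=p^3$ with $p\in F[s]$. Multiplying $p$ by a cube root of unity, we may assume $p(0)=\eta$. From $Y^3=p^3Q$ we get $p\mid Y$; with $q=Y/p$ we have $q^3=Q$ and $q(0)=\bar\eta$.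

Write $p=\eta+\sum_{i\ge1}p_is^i$. The coefficient of $s^i$ in $P=p^3$ lies in $S'$ and is $3\eta^2p_i$ plus a polynomial in $\eta,p_1,\dots,p_{i-1}$ with integer coefficients. As $3\eta^2\ne0$, the $p_i$ lie in $\operatorname{Frac}S'$ by induction. So $p\in\operatorname{Frac}(S')[s]$. It is integral over $S'[s]$, because $p^3=P\in S'[s]$, and $S'[s]$ is normal. Hence $p\in S'[s]$. In the same way $q\in S'[s]$.

\medskip
\noindent\emph{The lifted action.} Define a $k'$-homomorphism $\varphi:S'\to S'[s]$ by $\eta\mapsto p$, $\bar\eta\mapsto q$. It extends $\varphi$ on $\mathcal O'$, since $p^3=P$, $q^3=Q$ and $pq=Y$, and it is the identity at $s=0$. The other properties follow from one principle: \emph{in $S'[s]$ or $S'[s_1,s_2]$, two elements with equal cubes and equal nonzero constant terms are equal}. Indeed, they differ by a factor that is a power of $\omega$, and the constant terms show that this factor is $1$.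
\begin{itemize}
\item \emph{$\varphi$ is a $G_a$-action on $S'$.} Both sides of \eqref{eq:axioms} are ring homomorphisms in $a$, so it suffices to check the generators. The two sides for $\eta$ have as cubes the two sides for $w$, which are equal, and both have constant term $\eta$. The same argument with $\bar w$ works for $\bar\eta$. The action is nontrivial because it is so on $\mathcal O'$.
\item \emph{$\varphi$ commutes with $\iota$.} We have $\iota(p)^3=\iota(P)=Q=q^3$, and $\iota(p)$ and $q$ have constant term $\bar\eta$. So $\iota(p)=q$ and $\iota(q)=p$.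
\item \emph{$\varphi$ commutes with the $k'$-automorphism $\zeta:\eta\mapsto\omega\eta,\ \bar\eta\mapsto\omega^2\bar\eta$.} As $\zeta$ fixes $\eta^3,\bar\eta^3,\eta\bar\eta$, it fixes $\mathcal O'$ pointwise. So $\zeta(p)^3=P=(\omega p)^3$, and both $\zeta(p)$ and $\omega p$ have constant term $\omega\eta$, whence $\zeta(p)=\omega p$. Likewise $\zeta(q)^3=Q=(\omega^2q)^3$ with constant terms $\omega^2\bar\eta$, so $\zeta(q)=\omega^2q$.
\end{itemize}

\subsection{The contradiction}
Apply Lemma~\ref{lem:degen} over $k'$ to $\varphi$ on $S'=k'[\eta,\bar\eta]$ with the standard grading and the generators $\eta,\bar\eta$. We get a nontrivial action $\hat\varphi$ whose ring of invariants is graded. Since $\iota$ and $\zeta$ preserve degrees and commute with all $D_i$, they commute with all $\hat D_i$, hence with $\hat\varphi$.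

\medskip
\noindent\emph{$\hat\varphi$ has a nonconstant invariant.} Otherwise, by Lemma~\ref{lem:deg}(b), the leading coefficient of $\hat\varphi(h)$ lies in $k'$ for each $h\ne0$. Let $W_N$ consist of $0$ and all $h$ with $\deg_s\hat\varphi(h)\le N$. Then $W_0=k'$, and for $N\ge1$ the map $\hat D_N$ sends $W_N$ to $k'$, is $k'$-linear and has kernel $W_{N-1}$ on $W_N$; so $\dim_{k'}W_N\le N+1$. Let $M=\max(\deg_s\hat\varphi(\eta),\deg_s\hat\varphi(\bar\eta))$. The polynomials of degree at most $N$ lie in $W_{MN}$ and form a space of dimension $\binom{N+2}2$, which exceeds $MN+1$ for large $N$. This is a contradiction.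

\medskip
\noindent\emph{An invariant linear form.} As the ring of invariants is graded, there is a homogeneous invariant of positive degree. Extend $\hat\varphi$ and $\zeta$ linearly to $\bar k[\eta,\bar\eta]$, where $\bar k$ is an algebraic closure of $k'$. There the homogeneous invariant is a product of linear forms, and they are invariant by Lemma~\ref{lem:deg}(a). So the space of invariant linear forms is nonzero. It is not all of $\bar k\eta+\bar k\bar\eta$, because $\hat\varphi$ is nontrivial; so it is a line. It is stable under $\zeta$, which has the distinct eigenvalues $\omega,\omega^2$ on $\eta,\bar\eta$. Hence it is $\bar k\eta$ or $\bar k\bar\eta$, so $\eta$ or $\bar\eta$ is invariant. Since $\hat\varphi$ commutes with $\iota$ on $S'$, both are invariant, and $\hat\varphi$ is trivial. This contradiction completes the proof of Theorem~\ref{thm:main}. \qed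

\section{More variables; one extra variable}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
Let $f_n=x_4\cdots x_nf$ (so $f_3=f$). Theorem~\ref{thm:main}(1) gives an action on a polynomial ring in $15$ variables, namely $x,y,z$ and $12$ others, that fixes $f$ and does not fix $k[x,y,z]$. Extend it by fixing $x_4,\dots,x_n$. This is an action on a polynomial ring in $n+12$ variables that fixes $f_n$ and does not fix $k[x_1,\dots,x_n]$. So $f_n$ is a stable invariant.

Suppose a nontrivial action on $k[x_1,\dots,x_n]$ fixes $f_n$. By Lemma~\ref{lem:deg}(a) it fixes $x_4,\dots,x_n$ and $f$, so it moves one of $x,y,z$. Localizing at $k[x_4,\dots,x_n]\setminus\{0\}$, we get a nontrivial action over $k_1=k_0(x_4,\dots,x_n)$ on $k_1[x,y,z]$ that fixes $f$. As $k_0$ is algebraically closed in $k_1$, we have $\omega\notin k_1$, which contradicts Theorem~\ref{thm:main}(2) over $k_1$.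
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
Let $\varphi$ be an action on $R=k[\mathbf x][u]$, $u=x_{n+1}$, that fixes $f\in k[\mathbf x]$ but not all of $k[\mathbf x]$. Apply Lemma~\ref{lem:degen} with $\deg x_j=0$, $\deg u=1$ and generators $x_1,\dots,x_n,u$. Some $D_i(x_j)$ with $i\ge1$ is nonzero, and its degree is at least $0=\deg x_j$; hence $e\ge0$. The degenerated action $\hat\varphi$ is nontrivial and fixes $f$, which is homogeneous of degree $0$.

\emph{$\hat\varphi$ fixes $u$.} Each $\hat D_i(u)$ is zero or homogeneous of degree $1+ei\ge1$, so it is divisible by $u$. If $d=\deg_s\hat\varphi(u)$ were positive, then $\hat D_d(u)\ne0$ would be invariant by Lemma~\ref{lem:deg}(b) and divisible by $u$. So $u$ would be invariant by Lemma~\ref{lem:deg}(a), a contradiction.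

Hence $\hat\varphi$ induces a $G_a$-action on $R/(u-1)=k[\mathbf x]$ that fixes $f$. As $\hat\varphi$ is nontrivial and fixes $u$, some $\hat D_i(x_j)$ with $i\ge1$ is nonzero. It is homogeneous of degree $ei$, so it equals $u^{ei}\delta$ with $0\ne\delta\in k[\mathbf x]$. In the quotient it becomes $\delta\neq0$, so the induced action is nontrivial.

In a counterexample $m=n$ is excluded by definition and $m=n+1$ by what we have shown; so at least two extra variables are needed.
\end{proof}

\section{At most two variables}\label{sec:two}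

We prove Theorem~\ref{thm:more}(2). If $f\in k$, the action $x_1\mapsto x_1+s$ that fixes the other variable (if any) is nontrivial and fixes $f$. So let $f\notin k$ be a stable invariant. By Corollary~\ref{cor:fiber} we may assume that $k$ is a field; $f$ remains nonconstant.

\subsection{One variable}
Let $n=1$. If an action $\varphi$ on $k[\mathbf x]_m$ fixes $f\in k[x_1]\setminus k$, then $0=\deg_s\varphi(f)=\deg_{x_1}(f)\cdot\deg_s\varphi(x_1)$. So $x_1$ is invariant and $k[x_1]$ is fixed. Hence no $f\notin k$ is a stable invariant.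

\subsection{Two variables: set-up}
Let $n=2$. Put $K_0=k(f)$, $B=(k[f]\setminus\{0\})^{-1}k[x_1,x_2]$ and $L=\operatorname{Frac}B=k(x_1,x_2)$. As $f$ is transcendental over $k$, $L$ has transcendence degree $1$ over $K_0$. The ring $B$ is a finitely generated normal $K_0$-algebra. By Corollary~\ref{cor:fiber} there is a $G_a$-action $\varphi$ over $K_0$ on some $B[x_3,\dots,x_m]$ that does not fix all of $B$. Put $F=L(x_3,\dots,x_m)$ and regard $\varphi$ on $B$ as a map $B\to F[s]$; it is injective, since at $s=0$ it is the inclusion. For $b\in B\setminus\{0\}$ let $\mathrm d(b)=\deg_s\varphi(b)$. Then $\mathrm d(bb')=\mathrm d(b)+\mathrm d(b')$, we have $\mathrm d(b)=0$ if and only if $\varphi(b)=b$, and $\mathrm d(b)>0$ for some $b$.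

We shall show that $B=K_1[r]$ is a polynomial ring in one variable over a field $K_1\supset K_0$. Then $r\mapsto r+s$ is the action we want. The method is to filter $B$ by $\mathrm d$. Over $F$ the ring $B$ becomes a subring of $F[s]$, and L\"uroth's theorem shows that this subring is a polynomial ring. So the values of $\mathrm d$ are the multiples of one number, and this gives $r$.

\subsection{The field of constants}
Let $K_1=\{b\in B:\varphi(b)=b\}\supset K_0$. If $K_1$ contained an element transcendental over $K_0$, then $B$ would be algebraic over $K_1$. Every $\varphi(b)\in F[s]$ would then be algebraic over $F$, hence in $F$, so $\mathrm d(b)=0$ for all $b\ne0$, which is false. So $K_1$ is algebraic over $K_0$; it is a domain, hence a field. Conversely, an element of $L$ algebraic over $K_0$ lies in the normal ring $B$, and its image in $F[s]$ is algebraic over $F$, hence in $F$; so it lies in $K_1$. Thus $K_1$ is the algebraic closure of $K_0$ in $L$. It is algebraically closed in $L$, hence also in $F$, which is purely transcendental over $L$. Note that $\varphi$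 is $K_1$-linear on $B$.

\subsection{Leading coefficients}
\emph{If $b,b'\in B\setminus\{0\}$ and $\mathrm d(b)=\mathrm d(b')$, then for some $\kappa\in K_1$ either $b=\kappa b'$ or $\mathrm d(b-\kappa b')<\mathrm d(b)$.}

For $\mathrm d(b)=0$ this is clear, because $b,b'\in K_1$. Let $d=\mathrm d(b)>0$, and let $\lambda,\lambda'\in F$ be the leading coefficients of $\varphi(b),\varphi(b')$. As $L$ has transcendence degree $1$ over $K_1$, there is a relation $\sum c_{ij}b^ib'^j=0$ with $c_{ij}\in K_1$, not all zero. Apply $\varphi$, which fixes the $c_{ij}$, and let $J$ be the largest value of $i+j$ with $c_{ij}\neq0$. The coefficient of $s^{dJ}$ gives $\sum_{i+j=J}c_{ij}\lambda^i\lambda'^j=0$. So $\kappa=\lambda/\lambda'$ is a root of the nonzero polynomial $\sum_{i+j=J}c_{ij}X^i$ over $K_1$. As $K_1$ is algebraically closed in $F$, $\kappa\in K_1$. The coefficients of $s^d$ in $\varphi(b)$ and in $\kappa\varphi(b')=\varphi(\kappa b')$ agree, which proves the claim.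

\medskip
Let $\Sigma=\mathrm d(B\setminus\{0\})\subset\mathbb Z_{\ge0}$, and choose $b_\delta\in B$ with $\mathrm d(b_\delta)=\delta$ for each $\delta\in\Sigma$. The $\varphi(b_\delta)$ have distinct degrees, so they are linearly independent over $F$. By the claim and induction on $\mathrm d$, the $b_\delta$ span $B$ over $K_1$. So they form a $K_1$-basis of $B$, and $F\otimes_{K_1}B\to F[s]$, $c\otimes b\mapsto c\,\varphi(b)$, is injective. Let
\[
B_F=\bigoplus_{\delta\in\Sigma}F\,\varphi(b_\delta)\subset F[s]
\]
be its image. It is a domain isomorphic to $F\otimes_{K_1}B$, and the degrees of its nonzero elements lie in $\Sigma$.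

\subsection{Normality over the large field}
We show that $B_F$ is normal. For this we need that the finitely generated extension $F/K_1$ has a separating transcendence basis. As $F=L(x_3,\dots,x_m)$, it suffices that $L/K_1$ has one. In characteristic $0$ this is automatic. In characteristic $p>0$ we use the standard criterion: the finitely generated extension $L/K_1$ has a separating transcendence basis if $L$ and $K_1^{1/p}$ are linearly disjoint over $K_1$ in an algebraic closure $\bar L$ of $L$. Since $\mathrm d(b_\delta^p)=p\delta$, the elements $b_\delta^p$ have distinct $\mathrm d$-values, so they are linearly independent over $K_1$. Taking $p$-th roots, the $b_\delta$ are linearly independent over $K_1^{1/p}$. So $K_1^{1/p}\otimes_{K_1}B\to\bar L$ is injective, and after localizing at $B\setminus\{0\}$ so is $K_1^{1/p}\otimes_{K_1}L\to\bar L$. This is linear disjointness.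

So in every characteristic $F$ is finite separable over a subfield $K_1(t_1,\dots,t_N)$ with $t_1,\dots,t_N$ algebraically independent over $K_1$. The ring $K_1(t_1,\dots,t_N)\otimes_{K_1}B$ is a localization of the polynomial ring $B\otimes_{K_1}K_1[t_1,\dots,t_N]$ over $B$, hence normal, and $F\otimes_{K_1}B$ is finite \'etale over it. A finite \'etale algebra over a normal ring is normal, so $B_F$ is normal.

\subsection{A polynomial ring over the large field}\label{subsec:luroth}
Choose $b\in B$ with $\mathrm d(b)>0$ and put $\psi=\varphi(b)\in B_F$, a polynomial in $s$ of positive degree over the field $F$. Then $s$ is integral over $F[\psi]$, so $F[s]$ is integral over $B_F$. Let $M=\operatorname{Frac}B_F\subset F(s)$. As $B_F$ is normal, $B_F=M\cap F[s]$.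

By L\"uroth's theorem (a field $M$ with $F\subsetneq M\subset F(s)$ has the form $F(g)$), $M=F(g)$. Replacing $g$ by $1/(g-c)$ if $g$ takes a finite value $c\in F$ at $s=\infty$, we may assume $g(\infty)=\infty$. Write $g=g_1/g_2$ with coprime $g_1,g_2\in F[s]$. If $g_2$ had a root $s_0$ in an algebraic closure of $F$, then $g(s_0)=\infty=g(\infty)$. As $\psi$ is a rational function of $g$, it would take the same value at $s_0$ and at $\infty$. But $\psi(s_0)$ is finite and $\psi(\infty)=\infty$. So $g_2$ is constant, and $M=F(h)$ with a nonconstant polynomial $h=g\in F[s]$.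

Finally $F(h)\cap F[s]=F[h]$: let $\alpha(h)/\beta(h)\in F[s]$ with coprime $\alpha,\beta\in F[X]$. An identity $\xi\alpha+\chi\beta=1$ in $F[X]$ shows that $\alpha(h)$ and $\beta(h)$ are coprime in $F[s]$. As $\beta(h)$ divides $\alpha(h)$, it is a unit there, and $\beta$ is constant. Thus $B_F=F[h]$.

\subsection{Conclusion}
Since $h\in B_F$, we have $\deg_sh\in\Sigma$; let $r=b_{\deg_s h}$, so that $\mathrm d(r)=\deg_sh>0$. For $b\in B\setminus\{0\}$, $\varphi(b)\in F[h]$, so $\mathrm d(b)=j\,\mathrm d(r)=\mathrm d(r^j)$ for some $j\ge0$. By the claim on leading coefficients, for some $\kappa\in K_1$ the element $b-\kappa r^j$ is zero or has smaller $\mathrm d$. By induction $B=K_1[r]$, and $r$ is transcendental over $K_1$ because $\mathrm d(r)>0$.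

The action $r\mapsto r+s$ over $K_1\supset K_0$ on $B=K_1[r]$ is nontrivial. By Corollary~\ref{cor:fiber} with $N=0$, $f$ is an invariant of a nontrivial $G_a$-action on $k[x_1,x_2]$. This proves Theorem~\ref{thm:more}(2). \qed

\begin{thebibliography}{1}
\bibitem{Kuroda}
Shigeru Kuroda, \emph{Initial forms of stable invariants for additive group actions}, arXiv:1304.0313 (2013).
\end{thebibliography}
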